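
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Prescribed power sums with infinitely many rational solutions}


\begin{abstract}
For every finite list of nonzero integers $e_1,\dots,e_m$ we show that there are a number of variables $n$ and rational numbers $a_1,\dots,a_m$ such that the system $x_1^{e_j}+\dots+x_n^{e_j}=a_j$ $(1\le j\le m)$ has infinitely many rational solutions. More precisely, for each $N$ one can fix all power sums of exponents $\pm1,\dots,\pm N$ simultaneously along a nonconstant family of positive rational points parametrized by the rational points of the unit circle. The proof replaces an average over rotations by a finite sum with positive integer weights; the main step shows that a certain average lies in the interior of a convex cone. We add a version with several parameters, a consequence for polynomials with positive rational roots, and a lower bound for the number of variables.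
\end{abstract}

\section{The question and the answer}

For a nonzero integer $k$ and a point $\overline X_n=(x_1,\dots,x_n)$ let
\[
s_k(\overline X_n)=x_1^k+x_2^k+\dots+x_n^k ;
\]
when $k<0$, only points with all $x_h\ne0$ are considered. The following question is posed in \cite{Ulas}.

\medskip
\noindent\textbf{Question.} \emph{Let $e_1,\dots,e_m$ be nonzero integers. Are there a positive integer $n$ and rational numbers $a_1,\dots,a_m$ such that the system
\[
s_{e_j}(\overline X_n)=a_j\qquad (j=1,\dots,m)
\]
has infinitely many solutions in rational numbers?}

\medskip
For $m=3$ and $(e_1,e_2,e_3)\in\{(1,2,3),(1,2,4),(-1,1,2)\}$ it is known that for every $n\ge4$ suitable $a_1,a_2,a_3$ exist.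

We are free to choose $n$ and the right-hand sides, and each equation should cost one dimension, so with many variables one expects room for a whole curve of solutions. The difficulty is to find a curve with infinitely many \emph{rational} points. If all $e_j$ are odd, there is nothing to do: the points $(t,-t)$ with $t\ne0$ rational satisfy $s_{e_j}=0$ for all $j$. For even exponents such cancellation is not available. But as long as all exponents are positive, one can exploit the rotations of a circle. For instance, for every point of the circle $x^2+y^2=1$ the four numbers
\begin{equation}\label{eq:toy}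
\tfrac54+x,\quad \tfrac54-x,\quad \tfrac54+y,\quad \tfrac54-y
\end{equation}
satisfy $s_1=5$ and $s_2=4\cdot\frac{25}{16}+2(x^2+y^2)=\frac{33}4$, and the circle has infinitely many rational points. Negative exponents are the real obstacle, because reciprocals of polynomials have poles, and these do not cancel in such a sum. We show that a different choice of functions makes them cancel, and that the answer to the question is always yes.

\begin{theorem}\label{thm:A}
Let $N\ge1$. There are a positive integer $n_0$ and rational numbers $a_k$ $(1\le|k|\le N)$ with $a_k=a_{-k}$ such that the system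
\begin{equation}\label{eq:system}
s_k(\overline X_{n_0})=a_k\qquad\text{for all }k\in\{\pm1,\pm2,\dots,\pm N\}
\end{equation}
has infinitely many solutions in positive rational numbers. An infinite family of such solutions is given by the values of a nonconstant $\mathbb Q$-rational map at the rational points of the unit circle $x^2+y^2=1$, and all solutions in this family satisfy $x_1x_2\cdots x_{n_0}=1$.
\end{theorem}

\begin{corollary}\label{cor:answer}
The answer to the Question is yes for every $m$ and every sequence $(e_1,\dots,e_m)$ of nonzero integers, repetitions allowed.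
\end{corollary}

\begin{proof}
Put $N=\max|e_j|$ and $n=n_0$, and take $a_{e_j}$ from Theorem~\ref{thm:A} as the right-hand side of the $j$-th equation. Every solution of \eqref{eq:system} is a solution of the system in the Question.
\end{proof}

Section~\ref{sec:idea} explains the method and shows its main point in an identity that can be verified by hand. Sections~\ref{sec:span}--\ref{sec:proof} prove Theorem~\ref{thm:A}. Section~\ref{sec:more} contains a version with several parameters (Theorem~\ref{thm:B}) and a necessary condition on $n$ (Theorem~\ref{thm:C}).

\section{Averages over rotations, and how to make them finite}\label{sec:idea}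

\subsection{The building blocks}

Let $C=\{z\in\mathbb C:|z|=1\}$ and $\mathbb T=\mathbb R/2\pi\mathbb Z$. A point $z=x+iy\in C$ is called \emph{rational} if $x,y\in\mathbb Q$, and an angle $\varphi\in\mathbb T$ is called \emph{rational} if $e^{i\varphi}$ is a rational point. The parametrization $t\mapsto\bigl(\frac{1-t^2}{1+t^2},\frac{2t}{1+t^2}\bigr)$ shows that rational points are infinite in number and dense in $C$. The letter $i$ always denotes the imaginary unit. We fix
\[
r=\tfrac12,\qquad p_\varphi(z)=(z-re^{i\varphi})(z^{-1}-re^{-i\varphi}).
\]
On $C$ we have
\begin{equation}\label{eq:pvalue}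
p_\varphi(z)=|z-re^{i\varphi}|^2=1+r^2-2r(x\cos\varphi+y\sin\varphi)=\tfrac54-(x\cos\varphi+y\sin\varphi)>0,
\end{equation}
so $p_\varphi(z)$ is a positive rational number whenever $\varphi$ and $z$ are rational. The zeros of $p_\varphi$ in $\mathbb C$ are $re^{i\varphi}$ and $r^{-1}e^{i\varphi}$; they are simple, and the only poles of $p_\varphi$ are simple poles at $0$ and $\infty$.

Let $\mathcal T_d$ be the real vector space of Laurent polynomials $t(z)=\sum_{|u|\le d}t_uz^u$ with $t_{-u}=\overline{t_u}$. These are the Laurent polynomials of degree at most $d$ that are real on $C$, and they satisfy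
\begin{equation}\label{eq:reflection}
t(1/\bar z)=\overline{t(z)}\qquad(z\in\mathbb C\setminus\{0\}).
\end{equation}
We identify $t$ with its restriction to $C$. Then $p_\varphi^k\in\mathcal T_k$. Since $p_\varphi(z)=p_0(ze^{-i\varphi})$ and $p_0(z)=(1-rz)(1-rz^{-1})$, the binomial theorem gives
\begin{equation}\label{eq:fourier}
p_\varphi(z)^k=\sum_{|u|\le k}q_u^{(k)}z^ue^{-iu\varphi},\qquad
q_u^{(k)}=(-1)^u\sum_{j\ge0}\binom kj\binom k{j+|u|}r^{2j+|u|}\ne0\quad(|u|\le k).
\end{equation}
We put $q_u^{(k)}=0$ for $|u|>k$. Note that $q_0^{(k)}>0$, and that $q_0^{(k)}$ is the average of $p_\varphi(z)^k$ over $\varphi\in\mathbb T$, for every $z\ne0$.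

\subsection{Positive exponents}\label{sub:positive}

The four numbers \eqref{eq:toy} are $p_\varphi(z)$ for $\varphi=\pi,0,-\frac\pi2,\frac\pi2$. For all exponents $1,\dots,N$ one argues as follows. The vector $P_\varphi=(p_\varphi^k)_{k=1}^N$ has average $q=(q_0^{(k)})_{k=1}^N$ over $\varphi\in\mathbb T$, a vector of constants. We want to replace this average by a finite sum with positive weights. Let $W$ be the finite-dimensional span of all $P_\varphi$. If $q$ were not interior, in $W$, to the convex cone generated by the $P_\varphi$, there would be a nonzero linear functional $\ell$ on $W$ with $\ell(P_\varphi)\ge0$ for all $\varphi$ and $\ell(q)\le0$. The nonnegative continuous function $\varphi\mapsto\ell(P_\varphi)$ would have average $\ell(q)\le0$, hence vanish identically, and $\ell$ would be $0$ on $W$, a contradiction. So $q$ is an interior point, which leaves enough room to use only rational angles and only rational weights; the details are as in Lemma~\ref{lem:finite} and Section~\ref{sec:proof}.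

Two features make this work: all $p_\varphi^k$ lie in one finite-dimensional space, and the average runs over \emph{all} generators of the cone.

\subsection{Negative exponents: common denominators}

If we also want to fix $s_{-1}$, the first feature is lost. A sum $\sum_\varphi V_\varphi p_\varphi^{-1}$ over finitely many distinct angles (at least one) with $V_\varphi>0$ is never constant, because the pole at $re^{i\varphi}$ occurs in only one term. To give poles a chance to cancel we use quotients with the \emph{same} denominator and many numerators,
\[
\frac{g_\varphi}{p_\theta},\qquad g_\varphi=p_{\varphi_1}p_{\varphi_2}\cdots p_{\varphi_A},\qquad \varphi=(\varphi_1,\dots,\varphi_A)\in\mathbb T^A .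
\]
For fixed $\theta$ the $k$-th powers of these quotients lie in the finite-dimensional space $p_\theta^{-k}\mathcal T_{kA}$, and a finite sum $\sum_\varphi w_\varphi(g_\varphi/p_\theta)^k$ is constant if the numerators satisfy $\sum_\varphi w_\varphi g_\varphi^k=\text{const}\cdot p_\theta^k$. Here is such an identity for $k=1$, $A=2$, $\theta=0$.

\medskip
\noindent\textbf{A worked identity.} Let $\alpha,\alpha'$ be the rational angles with
\[
e^{i\alpha}=\tfrac45+\tfrac35i,\qquad e^{i\alpha'}=\tfrac35+\tfrac45i .
\]
By \eqref{eq:pvalue}, $p_{\pm\alpha}=U\mp\frac35y$ and $p_{\pm\alpha'}=U'\mp\frac45y$ with $U=\frac54-\frac45x$, $U'=\frac54-\frac35x$. Hence on $C$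
\[
p_\alpha p_{\alpha'}+p_{-\alpha}p_{-\alpha'}=2UU'+\tfrac{24}{25}y^2
=\tfrac{25}8-\tfrac72x+\tfrac{24}{25}(x^2+y^2)=\tfrac72\bigl(\tfrac54-x\bigr)-\tfrac{29}{100}.
\]
Moreover
\[
p_\alpha p_{\alpha+\pi}+p_{\alpha+\pi/2}\,p_{\alpha-\pi/2}
=\tfrac{25}{8}-\tfrac{(4x+3y)^2+(4y-3x)^2}{25}=\tfrac{17}8 .
\]
Since $\frac{29}{100}=\frac{58}{425}\cdot\frac{17}8$, we obtain
\begin{equation}\label{eq:example}
p_\alpha p_{\alpha'}+p_{-\alpha}p_{-\alpha'}+\tfrac{58}{425}\bigl(p_\alpha p_{\alpha+\pi}+p_{\alpha+\pi/2}\,p_{\alpha-\pi/2}\bigr)=\tfrac72\,p_0 .
\end{equation}
After division by $p_0$, four positive functions, each with poles at $z=r$ and $z=1/r$, have a positive combination equal to the constant $\frac72$.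

\medskip
With one factor in the numerator this is impossible. If $\sum_\varphi w_\varphi p_\varphi=c\,p_0$ with all $w_\varphi>0$, comparing the coefficients of $z^0$ and $z^{-1}$ gives $\sum w_\varphi=c=\sum w_\varphi e^{i\varphi}$, so all $\varphi$ equal $0$.

With more factors there is one obvious identity of the desired shape, valid for all $k$ at once: put $\varphi_1=\theta$ and average over $\varphi_2,\dots,\varphi_A$. But it is useless as it stands, because then $p_\theta$ cancels and no denominator is left. Identity \eqref{eq:example} shows, in a small case, that one can move away from it. What we need is stronger: for suitable $A$ and constants $c_k>0$, the vector $(c_kp_\theta^k)_{k=1}^N$ is an \emph{interior} point of the convex cone generated by the vectors $(g_\varphi^k)_{k=1}^N$. This is the key Lemma~\ref{lem:interior}. It is harder than the argument in Section~\ref{sub:positive}, because the known average runs only over the thin set of generators with $\varphi_1=\theta$.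

\subsection{Plan of the proof}\label{sub:plan}

Suppose that for suitable positive functions $f_b$ ($b$ in a finite set $I$) we have positive weights $w_b$ with $\sum_bw_bf_b^k$ constant for $1\le k\le N$. We use the numbers $\Lambda f_b$ and $(\Lambda f_b)^{-1}$ together. For large $\Lambda$ the contribution of the inverses is, relative to that of the $f_b$, a small perturbation. We remove it by changing the weights slightly. For this we want the inverses $f_b^{-k}$ to lie in the space spanned by the $f_b^k$.

This leads to a closure condition. By partial fractions, if the $\varphi_\nu$ are distinct, the inverse $p_\theta/(p_{\varphi_1}\cdots p_{\varphi_A})$ is a combination of a constant and terms with denominators $p_{\varphi_\nu}$. So every angle that occurs in a numerator must also be allowed as a denominator angle $\theta$. Rotating one identity like \eqref{eq:example} does not provide this directly, since rotation by $\theta$ replaces the numerator angles $\varphi_\nu$ by $\varphi_\nu+\theta$ and may create new ones. Instead we find one finite set $F$ of numerators that works for \emph{all} $\theta\in\mathbb T$ at once. This is possible because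 interior points stay interior under small changes and $\mathbb T$ is compact (Lemma~\ref{lem:finite}). Only then do we choose the set $\Omega$ of denominator angles, namely all angles that occur in $F$.

\section{A spanning lemma}\label{sec:span}

From now on $N\ge1$ is fixed. All exponents $k=1,\dots,N$ must be treated with the same weights. The following lemma says that no linear relation ties the different exponents together.

\begin{lemma}\label{lem:span}
Let $B\ge2$. The vectors $\bigl(\prod_{\nu=1}^Bp_{\varphi_\nu}^k\bigr)_{k=1}^N$, where $(\varphi_1,\dots,\varphi_B)$ runs through $\mathbb T^B$, span $\bigoplus_{k=1}^N\mathcal T_{kB}$ over $\mathbb R$.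
\end{lemma}

\begin{proof}
Let $\ell_k$ be real linear functionals on $\mathcal T_{kB}$ with $\sum_k\ell_k\bigl(\prod_\nu p_{\varphi_\nu}^k\bigr)=0$ for all angles. We must show that all $\ell_k$ vanish. Extend $\ell_k$ complex-linearly to all Laurent polynomials of degree at most $kB$. Inserting \eqref{eq:fourier} gives a trigonometric polynomial in $(\varphi_1,\dots,\varphi_B)$ that is identically zero. Its coefficient at $e^{-i(u_1\varphi_1+\dots+u_B\varphi_B)}$ therefore vanishes, that is,
\[
\sum_{\max|u_\nu|\le k'\le N}\Bigl(\prod_{\nu=1}^Bq_{u_\nu}^{(k')}\Bigr)\,\ell_{k'}\bigl(z^{u_1+\dots+u_B}\bigr)=0 .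
\]
We show $\ell_k=0$ by descending induction on $k$. Assume $\ell_{k'}=0$ for all $k'>k$, and let $|U|\le kB$. If $U\ge0$, take $u_1=k$ and integers $u_2,\dots,u_B\in[-k,k]$ with sum $U-k$. They exist because $-k(B-1)\le-k\le U-k\le k(B-1)$; the first inequality uses $B\ge2$. If $U<0$, take the negatives of the integers chosen for $-U$. In both cases $\max|u_\nu|=k$, so by the induction hypothesis only the term with index $k$ is left. The coefficients $q_{u_\nu}^{(k)}$ are nonzero, hence $\ell_k(z^U)=0$. As $U$ was arbitrary, $\ell_k=0$.
\end{proof}

\section{The cone of numerators}\label{sec:cone}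

Put $A=N+2$. For $\varphi=(\varphi_1,\dots,\varphi_A)\in\mathbb T^A$ let
\[
g_\varphi=\prod_{\nu=1}^Ap_{\varphi_\nu},\qquad
v_\varphi=(g_\varphi^k)_{k=1}^N\in X:=\bigoplus_{k=1}^N\mathcal T_{kA}.
\]
Let $\mathcal K\subset X$ be the convex cone generated by all $v_\varphi$, that is, the set of their finite linear combinations with nonnegative coefficients. By Lemma~\ref{lem:span} it spans $X$; therefore it has nonempty interior. The target vectors are
\[
\tau_\theta=(c_kp_\theta^k)_{k=1}^N\in X,\qquad c_k=\bigl(q_0^{(k)}\bigr)^{A-1}>0\qquad(\theta\in\mathbb T).
\]
The constants $c_k$ are those produced by averaging: since $q_0^{(k)}$ is the average of $p_\varphi^k$ over $\varphi\in\mathbb T$,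
\begin{equation}\label{eq:average}
\tau_0=\int_{\mathbb T^{A-1}}v_{(0,\varphi_2,\dots,\varphi_A)}\,\frac{d\varphi_2\cdots d\varphi_A}{(2\pi)^{A-1}} .
\end{equation}

We use the following form of the separation theorem: if $\mathcal K$ is a convex cone with nonempty interior in a finite-dimensional real space and $\tau\notin\operatorname{int}\mathcal K$, there is a nonzero linear functional $\ell$ with $\ell(x)\ge\ell(\tau)$ for all $x\in\mathcal K$. Because $\mathcal K$ is a cone containing $0$, it follows that $\ell\ge0$ on $\mathcal K$ and $\ell(\tau)\le0$.

\begin{lemma}\label{lem:interior}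
$\tau_\theta\in\operatorname{int}\mathcal K$ for every $\theta\in\mathbb T$.
\end{lemma}

\begin{proof}
Substituting $ze^{-i\theta}$ for $z$ is an invertible linear map of $X$. It carries $p_\varphi$ to $p_{\varphi+\theta}$, so it maps $\mathcal K$ onto itself and $\tau_0$ to $\tau_\theta$. So let $\theta=0$ and suppose $\tau_0\notin\operatorname{int}\mathcal K$. Let $\ell=(\ell_k)_{k=1}^N\ne0$ be a functional on $X$ with $\ell\ge0$ on $\mathcal K$ and $\ell(\tau_0)\le0$, and put
\[
h(\varphi)=\ell(v_\varphi)=\sum_{k=1}^N\ell_k(g_\varphi^k)\ge0\qquad(\varphi\in\mathbb T^A).
\]
We show that $\ell$ can only see finitely many derivatives at the point $r$, and then choose $\varphi$ such that $h(\varphi)<0$.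

\emph{Step 1: $\ell$ depends only on derivatives at the point $r$.} The function $h$ is continuous and nonnegative, and by \eqref{eq:average} its average over the set $\varphi_1=0$ is $\ell(\tau_0)\le0$. Hence $h$ vanishes on this set:
\[
\sum_{k=1}^N\ell_k\Bigl(p_0^k\prod_{\nu=2}^Ap_{\varphi_\nu}^k\Bigr)=0\qquad\text{for all }\varphi_2,\dots,\varphi_A .
\]
Apply Lemma~\ref{lem:span} with $B=A-1\ge2$ to the functionals $t\mapsto\ell_k(p_0^kt)$ on $\mathcal T_{k(A-1)}$. It shows that
\begin{equation}\label{eq:kill}
\ell_k\ \text{vanishes on}\ p_0^k\,\mathcal T_{k(A-1)}\qquad(1\le k\le N).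
\end{equation}
Unlike in Section~\ref{sub:positive} we cannot yet conclude $\ell=0$. Consider the real-linear map
\[
J_k:\mathcal T_{kA}\to\mathbb C^k,\qquad J_k(t)=\bigl(t^{(j)}(r)\bigr)_{0\le j<k}.
\]
If $J_k(t)=0$, then $t$ vanishes to order at least $k$ at $r$, and by \eqref{eq:reflection} also at $1/r$. Since $p_0(z)=-\frac rz(z-r)(z-\frac1r)$, the quotient $t/p_0^k$ is a Laurent polynomial; it is real on $C$, and its degree is at most $kA-k$. So $t\in p_0^k\mathcal T_{k(A-1)}$, and $\ell_k(t)=0$ by \eqref{eq:kill}. Thus $\ker J_k\subseteq\ker\ell_k$, and $\ell_k$ factors through the real subspace $J_k(\mathcal T_{kA})$ of $\mathbb C^k$. The resulting functional extends to a real functional on $\mathbb C^k$, and such a functional is the real part of a complex-linear one. So there are $\alpha_{k,j}\in\mathbb C$ with $\ell_k(t)=\operatorname{Re}\sum_{j<k}\alpha_{k,j}t^{(j)}(r)$ for $t\in\mathcal T_{kA}$. Consequently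
\begin{equation}\label{eq:jets}
h(\varphi)=\operatorname{Re}\sum_{k=1}^N\sum_{j=0}^{k-1}\alpha_{k,j}\,(g_\varphi^k)^{(j)}(r)\ge0\qquad\text{for all }\varphi\in\mathbb T^A,
\end{equation}
and not all $\alpha_{k,j}$ are $0$, because $\ell\ne0$.

\emph{Step 2: test tuples near the angle $0$.} If one entry of $\varphi$ equals $0$, all derivatives in \eqref{eq:jets} vanish. We therefore let several entries tend to $0$ and look for a leading term whose sign we can control. Take
\[
\varphi=(\underbrace{\varepsilon,\dots,\varepsilon}_{N},\psi,\psi),\qquad \varepsilon>0\text{ small},\quad \psi\in(0,2\pi)\text{ fixed}.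
\]
The $N$ entries $\varepsilon$ will give different orders of magnitude to the different terms, and the two entries $\psi$ will let us rotate the leading one.

Put $\kappa=\frac1r-r>0$ and $z=r+\varepsilon w$ with $|w|\le1$. Then
\[
z-re^{i\varepsilon}=\varepsilon(w-ir)+O(\varepsilon^2),\qquad z^{-1}-re^{-i\varepsilon}=\kappa+O(\varepsilon),
\]
and $p_\psi(z)=p_\psi(r)+O(\varepsilon)$. Since $g_\varphi=p_\varepsilon^Np_\psi^2$, it follows that
\[
g_\varphi(r+\varepsilon w)^k=\varepsilon^{kN}\bigl[\kappa^{kN}(w-ir)^{kN}p_\psi(r)^{2k}+O(\varepsilon)\bigr]
\]
uniformly for $|w|\le1$. All functions are holomorphic in $w$, so by Cauchy's estimates we may differentiate $j$ times at $w=0$. As $d/dw=\varepsilon\,d/dz$,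
\begin{equation}\label{eq:orders}
(g_\varphi^k)^{(j)}(r)=\varepsilon^{kN-j}\Bigl[\kappa^{kN}\frac{(kN)!}{(kN-j)!}(-ir)^{kN-j}p_\psi(r)^{2k}+O(\varepsilon)\Bigr].
\end{equation}
For $0\le j<k$ the exponents $kN-j$ are the integers in the interval $[k(N-1)+1,\,kN]$. For $k=1,\dots,N$ these intervals are disjoint, since for $k\le N-1$
\[
(k+1)(N-1)+1=kN+(N-k)>kN .
\]
So all exponents $kN-j$ in \eqref{eq:jets} are pairwise distinct. (With $M$ entries $\varepsilon$ instead of $N$, the same computation requires $M>k$ for all $k\le N-1$; this is the reason for taking $N$ of them.) Let $(k_*,j_*)$ be the pair with $\alpha_{k_*,j_*}\ne0$ for which $k_*N-j_*$ is smallest. Then, for fixed $\psi$ and $\varepsilon\to0$,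
\[
h(\varphi)=\varepsilon^{k_*N-j_*}\bigl[\operatorname{Re}\bigl(\gamma\,p_\psi(r)^{2k_*}\bigr)+O(\varepsilon)\bigr],
\]
where $\gamma\ne0$ does not depend on $\psi$ or $\varepsilon$.

\emph{Step 3: the sign.} We have
\[
p_\psi(r)=(r-re^{i\psi})\bigl(\tfrac1r-re^{-i\psi}\bigr)=(1-e^{i\psi})(1-r^2e^{-i\psi})\ne0 .
\]
Since $1-e^{i\psi}=2\sin(\psi/2)\,e^{i(\psi-\pi)/2}$, the argument of the first factor runs from $-\frac\pi2$ to $\frac\pi2$ as $\psi$ runs through $(0,2\pi)$. The second factor has positive real part, so its argument can be taken continuous in $(-\frac\pi2,\frac\pi2)$, and it tends to $0$ at both ends. By the intermediate value theorem a continuous argument of $p_\psi(r)^{2k_*}$ takes all values in $(-k_*\pi,k_*\pi)$, an open interval of length at least $2\pi$. (With a single entry $\psi$ this argument would give only length $k_*\pi$, which for $k_*=1$ does not suffice.) Hence $\operatorname{Re}(\gamma\,p_\psi(r)^{2k_*})<0$ for some $\psi$, and for this $\psi$ we get $h(\varphi)<0$ for all small $\varepsilon>0$. This contradicts \eqref{eq:jets}.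
\end{proof}

We now pass to finitely many rational generators, uniformly in $\theta$. We also require the entries of each tuple to be distinct, so that no pole of $g_\varphi^{-k}$ has order larger than $k$.

\begin{lemma}\label{lem:finite}
There is a finite set $F\subset\mathbb T^A$ of $A$-tuples of pairwise distinct rational angles such that, for every $\theta\in\mathbb T$, $\tau_\theta$ is an interior point of the convex cone generated by $\{v_\varphi:\varphi\in F\}$.
\end{lemma}

\begin{proof}
Let $R$ be the set of all $A$-tuples of pairwise distinct rational angles; it is dense in $\mathbb T^A$. Let $\mathcal K_R$ be the convex cone generated by the $v_\varphi$ with $\varphi\in R$. Since $v_\varphi$ depends continuously on $\varphi$, we have $\overline{\mathcal K_R}\supseteq\mathcal K$. So $\mathcal K_R$ is contained in no proper subspace of $X$ and has nonempty interior. A convex set with nonempty interior has the same interior as its closure. Hence $\operatorname{int}\mathcal K\subseteq\operatorname{int}\mathcal K_R$, and $\tau_\theta\in\operatorname{int}\mathcal K_R$ by Lemma~\ref{lem:interior}.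

Fix $\theta$. The point $\tau_\theta$ is interior to a simplex with vertices in $\mathcal K_R$, and each vertex is a combination of finitely many generators. So there is a finite set $F_\theta\subset R$ such that $\tau_\theta$ is interior to the cone generated by the $v_\varphi$, $\varphi\in F_\theta$. As $\theta'\mapsto\tau_{\theta'}$ is continuous, the same set $F_\theta$ works for all $\theta'$ in a neighborhood of $\theta$. By compactness finitely many such neighborhoods cover $\mathbb T$. Let $F$ be the union of the corresponding sets; adding generators keeps interior points interior.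
\end{proof}

\section{The functions and their inverses}\label{sec:functions}

Let $F$ be as in Lemma~\ref{lem:finite}, and let $\Omega$ be the finite set of all rational angles that occur as entries of tuples in $F$. Put $I=\Omega\times F$, and for $b=(\theta,\varphi)\in I$ let
\[
f_b=\frac{g_\varphi}{p_\theta}=\frac{p_{\varphi_1}\cdots p_{\varphi_A}}{p_\theta}.
\]
These functions are positive on $C$ and take positive rational values at rational points. For $1\le k\le N$ let $X_k=\operatorname{span}_{\mathbb R}\{f_b^k:b\in I\}$, a space of functions on $C$.

\begin{lemma}\label{lem:functions}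
\begin{enumerate}
\item[\textup{(a)}] There are real numbers $w_b>0$ $(b\in I)$ such that $\sum_{b\in I}w_bf_b^k=|\Omega|\,c_k$ is constant for $k=1,\dots,N$.
\item[\textup{(b)}] $X_k=\sum_{\theta\in\Omega}p_\theta^{-k}\mathcal T_{kA}$, and the vectors $(f_b^k)_{k=1}^N$, $b\in I$, span $\bigoplus_{k=1}^NX_k$. In particular $1\in X_k$.
\item[\textup{(c)}] $f_b^{-k}\in X_k$ for all $b\in I$ and $1\le k\le N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An interior point of a finitely generated cone is a combination of all generators with strictly positive coefficients: subtract a small positive multiple of the sum of the generators; what is left is still in the cone. So for each $\theta\in\Omega$ there are $w_{\theta,\varphi}>0$ with $\sum_{\varphi\in F}w_{\theta,\varphi}v_\varphi=\tau_\theta$, that is,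
\[
\sum_{\varphi\in F}w_{\theta,\varphi}\,g_\varphi^k=c_kp_\theta^k\qquad(1\le k\le N).
\]
Divide by $p_\theta^k$ and sum over $\theta\in\Omega$.

(b) The cone generated by the $v_\varphi$ with $\varphi\in F$ has an interior point, so these vectors span $X$. Multiplying the $k$-th component by $p_\theta^{-k}$, we see that for fixed $\theta$ the vectors $(f_{(\theta,\varphi)}^k)_{k=1}^N$, $\varphi\in F$, span $\bigoplus_kp_\theta^{-k}\mathcal T_{kA}$. Summing over $\theta\in\Omega$ gives
\[
\operatorname{span}_{\mathbb R}\bigl\{(f_b^k)_{k=1}^N:b\in I\bigr\}=\bigoplus_{k=1}^N\ \sum_{\theta\in\Omega}p_\theta^{-k}\mathcal T_{kA},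
\]
and the projection of the left-hand side to the $k$-th component is $X_k$. Finally $1=p_\theta^{-k}p_\theta^k\in X_k$.

(c) Let $b=(\theta,\varphi)$. The rational function
\[
f_b^{-k}=\frac{p_\theta^k}{p_{\varphi_1}^k\cdots p_{\varphi_A}^k}
\]
is regular at $0$ and $\infty$, because each $p$ has simple poles there and $A\ge1$. Since the $\varphi_\nu$ are distinct, its poles lie among the $2A$ pairwise distinct points $re^{i\varphi_\nu}$, $r^{-1}e^{i\varphi_\nu}$ and have order at most $k$. By partial fractions
\[
f_b^{-k}=c+\sum_{\nu=1}^AS_\nu ,
\]
where $c$ is a constant and $S_\nu$ is the sum of the principal parts at $re^{i\varphi_\nu}$ and $r^{-1}e^{i\varphi_\nu}$. As $S_\nu$ is regular at $0$ and $\infty$, the product $S_\nu p_{\varphi_\nu}^k$ has poles only at $0$ and $\infty$, of order at most $k$. So $S_\nu=t_\nu/p_{\varphi_\nu}^k$ with a complex Laurent polynomial $t_\nu$ of degree at most $k$. Now take real parts on $C$, where $f_b$ and $p_{\varphi_\nu}$ are real. The real part of $\sum_ut_uz^u$ on $C$ is $\sum_u\frac12(t_u+\overline{t_{-u}})z^u$, so we may assume $c\in\mathbb R$ and $t_\nu\in\mathcal T_k\subset\mathcal T_{kA}$. Since $\varphi_\nu\in\Omega$,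 part (b) gives $t_\nu/p_{\varphi_\nu}^k\in X_k$ and $c\in X_k$.
\end{proof}

The choice of $\Omega$ entered in the last sentence of the proof: this is the closure condition from Section~\ref{sub:plan}.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proof}

\emph{Absorbing the inverses.} Let $Y=\bigoplus_{k=1}^NX_k/\mathbb R$, where $\mathbb R$ stands for the constant functions. For $\Lambda>0$ define linear maps $\mathbb R^I\to Y$ by
\[
L_\Lambda(V)=\Bigl(\sum_{b\in I}V_b\bigl(f_b^k+\Lambda^{-2k}f_b^{-k}\bigr)\Bigr)_{k=1}^N,\qquad
L_\infty(V)=\Bigl(\sum_{b\in I}V_bf_b^k\Bigr)_{k=1}^N .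
\]
By Lemma~\ref{lem:functions}(c) they are well defined, by (b) $L_\infty$ is surjective, and by (a) $L_\infty(w)=0$ for $w=(w_b)_{b\in I}$. Moreover $L_\Lambda\to L_\infty$ as $\Lambda\to\infty$. Let $S:Y\to\mathbb R^I$ be a linear right inverse of $L_\infty$. For large $\Lambda$ the map $L_\Lambda S$ is close to $L_\infty S=\mathrm{id}_Y$; hence it is invertible, and its inverse tends to the identity. Put
\[
V=w-S(L_\Lambda S)^{-1}L_\Lambda(w).
\]
Then $L_\Lambda(V)=L_\Lambda(w)-L_\Lambda(w)=0$, and $V\to w-S\,L_\infty(w)=w$ as $\Lambda\to\infty$. Fix a rational $\Lambda>0$ so large that all $V_b>0$.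

\emph{Integer multiplicities.} The condition $L_\Lambda(V)=0$ means that for each $k\le N$ the function $\sum_bV_b(f_b^k+\Lambda^{-2k}f_b^{-k})$ is constant on $C$. By continuity, and because rational points are dense, this holds if and only if the function has equal values at all rational points. So the condition is a system of homogeneous linear equations for $V$ with rational coefficients. Its rational solutions are dense among its real solutions. Hence there is a solution with all $V_b\in\mathbb Q_{>0}$, and after clearing denominators with all $V_b\in\mathbb Z_{>0}$. From now on $V$ denotes such an integer solution.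

\emph{The family.} Put $n_0=2\sum_bV_b$. For a rational point $z=x+iy\in C$ let $\mathbf x(z)\in\mathbb Q_{>0}^{n_0}$ be the vector which contains, for each $b\in I$, the number $\Lambda f_b(z)$ repeated $V_b$ times and the number $(\Lambda f_b(z))^{-1}$ repeated $V_b$ times. By \eqref{eq:pvalue} its coordinates are rational functions of $(x,y)$ with rational coefficients. For $1\le k\le N$
\[
s_k(\mathbf x(z))=s_{-k}(\mathbf x(z))=\sum_{b\in I}V_b\bigl(\Lambda^kf_b(z)^k+\Lambda^{-k}f_b(z)^{-k}\bigr)
=\Lambda^k\sum_{b\in I}V_b\bigl(f_b(z)^k+\Lambda^{-2k}f_b(z)^{-k}\bigr),
\]
which does not depend on $z$. We call this rational number $a_k=a_{-k}$. The coordinates of $\mathbf x(z)$ come in reciprocal pairs, so their product is $1$.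

\emph{Infinitely many solutions.} Let $b=(\theta,\varphi)\in I$. The angles $\varphi_1,\dots,\varphi_A$ are distinct and $A\ge3$, so at least one zero $re^{i\varphi_\nu}$ of the numerator of $f_b$ is not canceled by $p_\theta$. Hence $f_b$ is nonconstant. A nonconstant rational function takes each value finitely often, and $C$ contains infinitely many rational points. So the vectors $\mathbf x(z)$ form an infinite set of positive rational solutions of \eqref{eq:system}. \qed

\section{Several parameters, polynomials, and a lower bound}\label{sec:more}

Families can be juxtaposed, and padded with ones.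

\begin{theorem}\label{thm:B}
Let $N\ge1$ and $d\ge1$.
\begin{enumerate}
\item[\textup{(1)}] There is $n_1=n_1(N,d)\ge N$ such that for every $n\ge n_1$ there are rational numbers $a_k$ $(1\le|k|\le N)$ with $a_k=a_{-k}$ for which the positive rational solutions of $s_k(\overline X_n)=a_k$ $(1\le|k|\le N)$ contain the image of the rational points of $C^d$ under a $\mathbb Q$-rational map whose image has dimension $d$. All solutions in this image satisfy $x_1\cdots x_n=1$.
\item[\textup{(2)}] Consequently, for every $n\ge n_1$ there are infinitely many monic polynomials of degree $n$, all of whose roots are positive rational numbers, having the same $N+1$ highest and the same $N+1$ lowest coefficients.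
\end{enumerate}
\end{theorem}

\begin{proof}
(1) Take $n_0$ and $\mathbf x(z)$ from the proof of Theorem~\ref{thm:A} and put $n_1=\max(dn_0,N)$. For $n\ge n_1$ and rational points $z_1,\dots,z_d\in C$ concatenate $\mathbf x(z_1),\dots,\mathbf x(z_d)$ and append $n-dn_0$ ones. The power sum of exponent $k$ of the resulting vector is $d$ times the constant provided by Theorem~\ref{thm:A} for the exponent $k$, plus $n-dn_0$; the product of the coordinates is $1$. Each block is nonconstant in its own variable, so the map has finite fibers and its image has dimension $d$.

(2) Let $\sigma_j$ be the elementary symmetric functions of $x=(x_1,\dots,x_n)$. By Newton's identities $s_1,\dots,s_N$ determine $\sigma_1,\dots,\sigma_N$. In the same way $s_{-1},\dots,s_{-N}$ determine the elementary symmetric functions of the reciprocals, $\sigma_j(1/x)=\sigma_{n-j}(x)/\sigma_n(x)$ for $1\le j\le N$, and $\sigma_n=1$ in our family. So for all solutions in the image from (1) the polynomials $\prod_h(t-x_h)$ have the same coefficients $(-1)^j\sigma_j$ for $0\le j\le N$ and for $n-N\le j\le n$. A polynomial arises from at most $n!$ vectors, hence infinitely many polynomials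 occur.
\end{proof}

How many variables are needed? Counting dimensions suggests more variables than equations. For positive solutions this can be proved.

\begin{theorem}\label{thm:C}
Let $e_1,\dots,e_m$ $(m\ge1)$ be distinct nonzero integers and $a_1,\dots,a_m$ real numbers.
\begin{enumerate}
\item[\textup{(1)}] If the system $s_{e_j}(\overline X_n)=a_j$ $(1\le j\le m)$ has infinitely many solutions in positive real numbers, then $n\ge m+1$.
\item[\textup{(2)}] If all $e_j$ are even and the system has infinitely many real solutions (zero coordinates being allowed only if all $e_j>0$), then $n\ge m+1$.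
\end{enumerate}
In particular $n_0\ge2N+1$ in Theorem~\ref{thm:A}.
\end{theorem}

\begin{proof}
(1) The set of positive real solutions is semialgebraic. A semialgebraic set is a finite disjoint union of connected real-analytic submanifolds. If it is infinite, one of these has positive dimension, and so the set contains an injective real-analytic arc $x(t)$. Each difference of two coordinates of $x(t)$ is either identically zero or has isolated zeros. After shrinking the arc, the pattern of equalities among the coordinates is therefore constant. Let $y_1,\dots,y_q$ $(q\le n)$ be the distinct coordinates and $\mu_h\ge1$ their multiplicities. Differentiating $\sum_h\mu_hy_h^{e_j}=a_j$ and dividing by $e_j\neq0$ gives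
\[
\sum_{h=1}^q\Bigl(\mu_h\frac{y_h'}{y_h}\Bigr)\,y_h^{e_j}=0\qquad(j=1,\dots,m).
\]
Suppose $n\le m$; then $q\le m$. The square matrix $(y_h^{e_j})_{1\le j,h\le q}$ is nonsingular: a nontrivial relation between its rows would give a nonzero function $\sum_{j\le q}\beta_jy^{e_j}$ with $q$ distinct positive zeros $y_1,\dots,y_q$. But by Descartes' rule of signs (applied after multiplication by a power of $y$) such a function, having at most $q$ terms, has at most $q-1$ positive zeros. So all $y_h'$ vanish identically and the arc is constant, a contradiction.

(2) Since all $e_j$ are even, replacing each $x_h$ by $|x_h|$ maps solutions to solutions, and each solution is hit at most $2^n$ times. So there are infinitely many solutions with all $x_h\ge0$. There are finitely many possibilities for the set $Z\subseteq\{1,\dots,n\}$ of indices of zero coordinates, so infinitely many of these solutions share the same $Z$. As the zero vector is a single point, $n':=n-|Z|\ge1$. If $Z\ne\emptyset$, all $e_j$ are positive, and zero coordinates contribute $0$ to every $s_{e_j}$. Deleting the coordinates in $Z$ gives infinitely many positive real solutions of $s_{e_j}(\overline X_{n'})=a_j$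 $(1\le j\le m)$. By (1), $n\ge n'\ge m+1$.

The last statement is (1) for the $2N$ exponents $\pm1,\dots,\pm N$.
\end{proof}

\begin{remark}
Without positivity or evenness no such bound holds: if all $e_j$ are odd, then $n=2$, $a_j=0$ and $(x_1,x_2)=(t,-t)$ with $t\in\mathbb Q\setminus\{0\}$ work for every $m$. We do not determine the minimal $n$ in general.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Ulas} Maciej Ulas, \emph{A note on Diophantine systems involving three symmetric polynomials}, arXiv:1305.6241 (2013).
\end{thebibliography}

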